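# Cluster-free families of subspaces: the bound $\binom{n-1}{k-1}_q$ and the uniqueness of stars

## 1. Stars, clusters, brooms and $r$-wise intersecting families

Throughout, $q$ is a prime power, and all spaces are finite-dimensional over $\mathbb F_q$. $V$ has dimension $n$, and $\left[{V\atop k}\right]$ is the set of its $k$-dimensional subspaces ("$k$-spaces"). The number of $j$-spaces in an $m$-space is the Gaussian binomial
$$\binom mj_q=\prod_{l=0}^{j-1}\frac{q^{m-l}-1}{q^{j-l}-1}.$$
A *point* is a $1$-space. We put $\langle m\rangle=\binom m1_q=\frac{q^m-1}{q-1}$ for the number of points of an $m$-space. For instance, with $q=2$ we have $\langle 3\rangle=7$ and $\binom42_2=\frac{15\cdot 7}{3\cdot 1}=35$. Two subspaces are *disjoint* if they meet in $0$. A *hyperplane* of $A$ is a subspace of $A$ of dimension $\dim A-1$, that is, the kernel of a nonzero functional on $A$. In all examples $e_1,e_2,\dots$ are linearly independent vectors.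

**Definition (star).** A family of subspaces is a *star* if all its members contain one fixed point. The *full star* at a point $e$ consists of all $k$-spaces through $e$. It has $\binom{n-1}{k-1}_q$ members, since they correspond to the $(k-1)$-spaces of $V/e$. The full stars are the maximum-sized stars.

*Example.* For $n=5$, $k=3$, $q=2$, a full star has $\binom42_2=35$ members, out of $\binom53_2=155$ three-spaces.

**Definition ($d$-cluster).** Pairwise distinct $A_1,\dots,A_d\in\left[{V\atop k}\right]$ form a *$d$-cluster* if $\dim(A_1+\dots+A_d)\le 2k$ and $A_1\cap\dots\cap A_d=0$. A family $\mathcal F\subset\left[{V\atop k}\right]$ is *$d$-cluster-free* if it contains no $d$-cluster.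

*Example.* Let $k=d=3$. The three spaces $\langle e_1,e_2,e_3\rangle$, $\langle e_1,e_2,e_4\rangle$, $\langle e_3,e_5,e_6\rangle$ have intersection $0$ and a sum of dimension $6=2k$, so they form a $3$-cluster. The spaces $\langle e_1,e_2,e_3\rangle$, $\langle e_4,e_5,e_6\rangle$, $\langle e_7,e_8,e_9\rangle$ also have intersection $0$, but their sum has dimension $9>6$, so they do not. A star is $d$-cluster-free, because any of its members intersect in at least a point.

**Definition ($d$-broom).** Let $k\ge d\ge3$. A *$d$-broom* consists of $A,C,B_1,\dots,B_{d-2}\in\left[{V\atop k}\right]$ with $\dim(A\cap C)=d-2$, with $\dim(A\cap B_l)=k-1$ for all $l$, and with $A\cap C\cap B_1\cap\dots\cap B_{d-2}=0$.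

*Example.* For $k=d=4$ take $A=\langle e_1,e_2,e_3,e_4\rangle$, $C=\langle e_1,e_2,e_5,e_6\rangle$, $B_1=\langle e_2,e_3,e_4,e_5\rangle$, $B_2=\langle e_1,e_3,e_4,e_5\rangle$. Then $A\cap C=\langle e_1,e_2\rangle$, and $B_1,B_2$ cut it down to $\langle e_2\rangle\cap\langle e_1\rangle=0$. For $d=3$ the first cluster of the previous example is a broom. The three pairwise disjoint spaces $\langle e_1,e_2,e_3\rangle$, $\langle e_4,e_5,e_6\rangle$, $\langle e_1+e_4,e_2+e_5,e_3+e_6\rangle$ form a $3$-cluster that is not a broom, since no two of them meet in a point.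

**Definition (covering triple).** Distinct $A,B,C\in\left[{V\atop k}\right]$ form a *covering triple* if $A=(A\cap B)\oplus(A\cap C)$.

*Example.* A $3$-broom $A,C,B_1$ is a covering triple with $\dim(A\cap C)=1$ and $\dim(A\cap B_1)=k-1$: the two intersections are disjoint and their dimensions add up to $k$.

**Definition ($r$-wise intersecting).** $\mathcal F$ is *$r$-wise intersecting* if $A_1\cap\dots\cap A_r\ne0$ for all $A_1,\dots,A_r\in\mathcal F$, not necessarily distinct. For $r=2$ we say *intersecting*. Since repetitions are allowed, $r$-wise intersecting implies $r'$-wise intersecting for $r'\le r$.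

*Example.* The family of all hyperplanes of an $n$-space is $r$-wise intersecting exactly when $r\le n-1$.

**Definition (exposed subspace).** Let $A\in\mathcal F$. A proper subspace $X\subset A$ is *exposed in $A$* if $X=A\cap C$ for some $C\in\mathcal F$.

*Example.* If $\mathcal F=\{\langle e_1,e_2,e_3\rangle,\langle e_3,e_4,e_5\rangle\}$, then $\langle e_3\rangle$ is the only exposed subspace in each member. If $\mathcal F$ is the full star at $e$, every exposed subspace contains $e$.

**Textbook facts.** We shall use the following.

1. Exactly $\binom{n-j}{k-j}_q$ $k$-spaces contain a given $j$-space. Counting pairs ($j$-space inside $k$-space) in two ways gives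
$$\binom nj_q\binom{n-j}{k-j}_q=\binom nk_q\binom kj_q. \tag{1}$$
2. By (1), a uniformly random $t$-subspace $X$ of a $k$-space contains a given $s$-space with probability
$$\binom{k-s}{t-s}_q\Big/\binom kt_q=\binom ts_q\Big/\binom ks_q=\prod_{l=0}^{s-1}\frac{q^{t-l}-1}{q^{k-l}-1}\quad(s\le t), \tag{2}$$
and with probability $0$ if $s>t$.
3. $\binom mj_q\ge q^{j(m-j)}$, because each factor of the product is at least $q^{m-j}$. Also $\binom mj_q\ge\langle m\rangle$ for $1\le j\le m-1$: split off $\frac{q^m-1}{q-1}$ and pair the remaining numerators $q^{m-l}-1$ with $q^{j-l+1}-1$, $1\le l\le j-1$. Each quotient is at least $1$.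
4. $\binom mj_q=\binom{m-1}j_q+q^{m-j}\binom{m-1}{j-1}_q$. Fix a hyperplane $H$. A $j$-space outside $H$ meets $H$ in a $(j-1)$-space, and each $(j-1)$-space of $H$ lies in $\langle m-j+1\rangle-\langle m-j\rangle=q^{m-j}$ $j$-spaces not inside $H$.
5. Two $h$-spaces $A,A'$ of a $2h$-space $U$ have a common complement. Take a maximal $Y$ disjoint from both. If $\dim Y<h$, then $A+Y$ and $A'+Y$ are proper subspaces, whose union is not $U$. Adding to $Y$ a vector outside this union contradicts maximality.
6. The Grassmann graph on the $m$-spaces of a space (two being adjacent if they meet in dimension $m-1$) is connected. If $Y\ne Y'$, take a hyperplane of $Y$ containing $Y\cap Y'$ and add a vector of $Y'\setminus Y$. The result is $Y$'s neighbor and meets $Y'$ in one dimension more than $Y$ does.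
7. A *spread* of a $2h$-space $U$ is a set of $q^h+1$ pairwise disjoint $h$-spaces. One exists: identify $U$ with $\mathbb F_{q^h}^2$ and take its one-dimensional $\mathbb F_{q^h}$-subspaces. For $h=1$ this is the set of all $q+1$ points of $\mathbb F_q^2$. The group $GL(U)$ is transitive on $h$-spaces and on ordered pairs of disjoint $h$-spaces of $U$.

Three theorems are quoted.

* **Vector-space Erdős–Ko–Rado theorem (EKR).** If $n\ge2k$ and $\mathcal F\subset\left[{V\atop k}\right]$ is intersecting, then $|\mathcal F|\le\binom{n-1}{k-1}_q$. For $n>2k$, equality holds only for stars.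
* **Currier–Shahriari.** For $2\le k\le n/2$, every covering-triple-free $\mathcal F\subseteq\left[{V\atop k}\right]$ has $|\mathcal F|\le\binom{n-1}{k-1}_q$, and for $2\le k<n/2$ equality holds only for stars. Every covering triple is a $3$-cluster, so the same holds for $3$-cluster-free families in this range.
* **Hilton–Milner theorem for vector spaces** (Blokhuis, Brouwer, Chowdhury, Frankl, Mussche, Patkós and Szőnyi, *A Hilton–Milner theorem for vector spaces*, Electron. J. Combin. 17 (2010) R71), in the case we need. For $q=2$, $h\ge3$, $N\ge2h+2$, an intersecting family of $h$-spaces of an $N$-space without a common point has at most $\binom{N-1}{h-1}_q-q^{h(h-1)}\binom{N-h-1}{h-1}_q+q^h$ members.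

## 2. Does $d$-cluster-freeness force the star bound as soon as $n\ge\frac{dk}{d-1}$?

A full star contains no $d$-cluster. Can a $d$-cluster-free family be larger than a full star, or as large without being one? This cannot be excluded for all $n$: if $n$ is close to $k$, any $d$ of the $k$-spaces meet for dimension reasons, and every family is $d$-cluster-free. Indeed $d$ subspaces of codimension $n-k$ meet in dimension at least $n-d(n-k)=dk-(d-1)n$, which is positive exactly when $n<\frac{dk}{d-1}$. The question, posed as a conjecture and taken from Gabriel Currier, Shahriar Shahriari, "$3$-cluster-free families of subspaces", arXiv:2403.04895 (2024), is whether this trivial obstruction is the only one. The answer is yes.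

**Theorem 1.** Let $k\ge d\ge3$ and $n\ge\frac{dk}{d-1}$. If $\mathcal F\subset\left[{V\atop k}\right]$ is $d$-cluster-free, then $|\mathcal F|\le\binom{n-1}{k-1}_q$, with equality only if $\mathcal F$ is a full star.

**Theorem 2.** Let $k\ge d\ge3$ and $n\ge2k-d+4$. If $\mathcal F\subset\left[{V\atop k}\right]$ contains no $d$-broom, then $|\mathcal F|\le\binom{n-1}{k-1}_q$, with equality if and only if $\mathcal F$ is a full star.

**Proposition 3.** Let $k\ge d\ge3$ and $n>k$. The conclusion of Theorem 1 holds if and only if $n\ge\frac{dk}{d-1}$.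

*Proof of Proposition 3, given Theorem 1.* If $k<n<\frac{dk}{d-1}$, then any $d$ $k$-spaces meet in dimension at least $dk-(d-1)n>0$. So $\left[{V\atop k}\right]$ itself is $d$-cluster-free, and $\binom nk_q=\frac{q^n-1}{q^k-1}\binom{n-1}{k-1}_q>\binom{n-1}{k-1}_q$. The other direction is Theorem 1. $\square$

In its range, Theorem 2 strengthens Theorem 1, by the next lemma. For $d\ge5$ the range includes values $n<2k$. For $d=3$ and $n\ge2k+1$ it says that only the covering triples with intersections of dimensions $1$ and $k-1$ need to be forbidden, which sharpens the quoted theorem of Currier and Shahriari in that range.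

**Lemma 4.** If $k\ge d\ge3$, every $d$-broom is a $d$-cluster.

*Proof.* Let $X=A\cap C$ and $T_l=A\cap B_l$. The functionals on $A$ defining the $d-2$ hyperplanes $T_l$ have trivial common kernel on the $(d-2)$-space $X$. So their restrictions span $X^*$, and, being $d-2$ in number, they form a basis of $X^*$. In particular no two are proportional, so the $T_l$ are distinct and hence the $B_l$ are distinct. Clearly $B_l\ne A$ and $C\ne A$. Since $\dim(A\cap C)=d-2<k-1$, also $C\ne B_l$. The intersection is $0$ by definition. Finally $\dim(A+C)=2k-(d-2)$, and each $B_l$ adds at most one dimension because it has a hyperplane in $A$. The total is at most $2k$. $\square$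

The proof of Theorem 1 splits at $n=2k$. For $n\le2k$ the span condition in the definition of a cluster is automatic, and the theorem is about $d$-wise intersecting families. For $n>2k$ and $d\ge4$ we deduce it from Theorem 2, and for $n>2k$, $d=3$ it is the quoted theorem.

## 3. Three-spaces in dimensions four and five

Take $k=d=3$, so the threshold is $n\ge\frac92$.

For $n=4$ the three-spaces are hyperplanes, any three of them share a point, and all $\langle4\rangle$ of them form a $3$-cluster-free family. This exceeds $\binom32_q=\langle3\rangle$.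

Now let $n=5$, and let $\mathcal F$ be $3$-cluster-free. If $|\mathcal F|\le2$, the bound $\binom42_q$ holds strictly, so let $|\mathcal F|\ge3$. Every sum has dimension at most $5\le 6$. Hence any three members, repeated or not, have a common point (if there are repetitions, add other members; the intersection only shrinks).

The obvious tool is EKR, but it needs $n\ge2k$. Here any two three-spaces meet, so "intersecting" carries no information. The next thing to try is to pass to a quotient in which disjointness is possible. For a point $X$, let $G_X=\{A/X:X\subset A\in\mathcal F\}$, a family of $2$-spaces in the $4$-space $V/X$. A spread of $V/X$ has $q^2+1$ members, and if at most one of them were in $G_X$, averaging over spreads would bound $|G_X|$. But this fails at once: if $\mathcal F$ is the full star at $e$ and $X=e$, then $G_X$ consists of all $2$-spaces, and all $q^2+1$ members of the spread belong to it.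

The way out is to count with weights. Disjoint members $A/X,C/X$ of $G_X$ mean $A\cap C=X$: the point $X$ is exposed in $A$. If $X=A\cap C$ and $X'=A\cap C'$ are exposed in the same $A$, then $X\cap X'=A\cap C\cap C'\ne0$, so $X=X'$. Thus every $A$ has at most one exposed point. Give the pair $(X,A)$ the weight $1$ if $X$ is not exposed in $A$ and the weight $c=\frac1{q^2+1}$ if it is. Then each spread of $V/X$ carries total weight at most $1$: a member with an unexposed pair is the only member of $G_X$ in the spread, and otherwise there are at most $q^2+1$ members of weight $c$. Averaging over the images of one spread under $GL(V/X)$, the total weight at $X$ is at most $\binom42_q/(q^2+1)=\langle3\rangle$. Summing over all points gives at most $\langle5\rangle\langle3\rangle$. On the other hand each $A$ contributes at least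
$$\langle3\rangle-1+\frac1{q^2+1}=\frac{(q^2+q)(q^2+1)+1}{q^2+1}=\frac{\langle5\rangle}{q^2+1}.$$
Hence $|\mathcal F|\le(q^2+1)\langle3\rangle=\binom42_q$, exactly the star bound.

This computation contains the plan of both proofs: a local bound on exposed subspaces inside each $A$, a weighted inequality in each quotient $V/X$, and an exact cancellation. We first isolate the cancellation, and a tool for the equality case.

## 4. The cancellation identity and a lemma that assembles a star

**Lemma 5.** For $0\le t<k<n$ let $c_t=\frac{q^{k-t}-1}{q^{n-t}-1}$ and $\sigma_t=\frac{q^t-1}{q^k-1}$. Then $c_0\binom nk_q=\binom{n-1}{k-1}_q$, $\ \binom{k-1}{t-1}_q=\sigma_t\binom kt_q$ for $t\ge1$, and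
$$1-(1-c_t)\sigma_t=\frac{c_t}{c_0}. \tag{3}$$

*Proof.* The first two are the product formula. By (2) with $s=1$, $\sigma_t$ is the probability that a random $t$-subspace of a $k$-space contains a given point. Next $1-c_t=\frac{q^{n-t}-q^{k-t}}{q^{n-t}-1}$, so the left side of (3) is a fraction with denominator $(q^{n-t}-1)(q^k-1)$ and numerator
$$(q^{n-t}-1)(q^k-1)-(q^{n-t}-q^{k-t})(q^t-1)=q^{n+k-t}-q^n-q^{k-t}+1=(q^{k-t}-1)(q^n-1).$$
This is $c_t/c_0$. $\square$

For $k=3$, $n=5$, $t=1$, identity (3) is the computation just made.

**Lemma 6.** Let $1\le i\le k-2$, $k<n$, $\mathcal F\subset\left[{V\atop k}\right]$, $\emptyset\ne\mathcal W\subset\left[{V\atop i}\right]$. Suppose (a) every $k$-space containing a member of $\mathcal W$ is in $\mathcal F$; (b) for each $A\in\mathcal F$ there is a point $e_A\subset A$ such that the $i$-subspaces of $A$ lying in $\mathcal W$ are exactly those containing $e_A$. Then $\mathcal F$ contains a full star.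

*Proof.* **Step 1: the point $e_A$ is the same for all $A$ over one $X\in\mathcal W$.** Let $A,A'\supset X$ be $k$-spaces with $\dim(A\cap A')=k-1$. Both are in $\mathcal F$ by (a), and $e_A\subset X\subset A\cap A'$ by (b). All $i$-subspaces of $A\cap A'$ through $e_A$ are in $\mathcal W$ (by (b) for $A$), so they contain $e_{A'}$ (by (b) for $A'$). Since $\dim(A\cap A')=k-1\ge i+1$, the intersection of these $i$-subspaces is $e_A$. So $e_{A'}=e_A$. The Grassmann graph of $(k-i)$-spaces of $V/X$ is connected, so $e_A=:e$ for all $k$-spaces $A\supset X$.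

**Step 2: $\mathcal W$ spreads to all $i$-spaces through $e$.** Let $X'\supset e$ be an $i$-space with $\dim(X\cap X')=i-1$. Take a $k$-space $A\supset X+X'$. Then $A\in\mathcal F$ and $e_A=e\subset X'$, so $X'\in\mathcal W$. By Step 1 for $X'$, the point belonging to $X'$ is $e_A=e$ again. Since the Grassmann graph of $(i-1)$-spaces of $V/e$ is connected, all $i$-spaces through $e$ are in $\mathcal W$. Every $k$-space through $e$ contains one of them, so it is in $\mathcal F$ by (a). $\square$

## 5. Spreads in quotients: $r$-wise intersecting families and the range $n\le2k$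

For a family $G$ of $h$-spaces write
$$G^*=\{A\in G:\ A\cap C\ne0\ \text{ for all } C\in G\}.$$
*Example.* For $G=\{\langle e_1,e_2\rangle,\langle e_2,e_3\rangle,\langle e_3,e_4\rangle\}$ we get $G^*=\{\langle e_2,e_3\rangle\}$.

**Lemma 7.** Let $\dim U=2h$, $h\ge1$, $G\subset\left[{U\atop h}\right]$, $c=\frac1{q^h+1}$. Then $|G^*|+c\,|G\setminus G^*|\le c\binom{2h}h_q$. Equality implies $G=G^*$ or $G=\left[{U\atop h}\right]$.

*Proof.* **Step 1: the inequality, by averaging over spreads.** Let $\mathcal S$ be an image under $GL(U)$ of a fixed spread $\mathcal S_0$. If $\mathcal S$ contains a member of $G^*$, it contains no other member of $G$. Otherwise it contains at most $q^h+1=1/c$ members of $G$, all in $G\setminus G^*$. In both cases $|G^*\cap\mathcal S|+c\,|(G\setminus G^*)\cap\mathcal S|\le1$. By transitivity each $h$-space lies in $g\mathcal S_0$ for the same proportion of $g\in GL(U)$, namely $(q^h+1)/\binom{2h}h_q$. Averaging gives the inequality.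

**Step 2: equality.** Now every image $\mathcal S$ gives equality. Suppose there is $A\in G\setminus G^*$. An image $\mathcal S\ni A$ contains no member of $G^*$ (such a member would exclude $A$). So equality forces all $q^h+1$ members of $\mathcal S$ into $G\setminus G^*$. By transitivity on ordered disjoint pairs, every $A'$ disjoint from $A$ lies together with $A$ in some image. Hence every $A'$ disjoint from $A$ is in $G\setminus G^*$. Any two $h$-spaces have a common complement (fact 5), so two applications reach every $h$-space, and $G=\left[{U\atop h}\right]$. $\square$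

**Theorem 8.** Let $r\ge3$, $k\ge1$, $(r-1)n\ge rk$. If $\mathcal F\subset\left[{V\atop k}\right]$ is $r$-wise intersecting, then $|\mathcal F|\le\binom{n-1}{k-1}_q$, with equality only for a full star.

For comparison, the family of all hyperplanes of an $n$-space ($k=n-1$) is $r$-wise intersecting iff $r\le n-1$, and here $(r-1)n\ge rk$ says $r\ge n$.

*Proof.* We use induction on $r$: for $r\ge4$ we assume the whole theorem for $r-1$. Note $n>k$, and $\mathcal F$ is intersecting.

**Step 1: the easy ranges.** If $n>2k$, this is EKR. If $n=k+1$, the hypothesis says $r-1\ge k$, i.e. $r\ge n$. If the intersection of all members were $0$, the functionals defining these hyperplanes would span $V^*$. Then some $n\le r$ of them would be a basis, and the corresponding $n$ members would have intersection $0$, a contradiction. So all members contain a common point and the claim is clear.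

**Step 2: the bound for $n<2k$, by weighting exposed subspaces.** Put $i=2k-n$ and $h=k-i=n-k$, so $1\le i<k$ and $n-i=2h$. For $A\in\mathcal F$ let $E(A)$ be the set of exposed $i$-subspaces of $A$. For an $i$-space $X$ let $G_X=\{A/X:X\subset A\in\mathcal F\}$, a family of $h$-spaces in the $2h$-space $V/X$. A member $C/X$ is disjoint from $A/X$ iff $A\cap C=X$, so $A/X\in G_X^*$ iff $X\notin E(A)$. Apply Lemma 7 to each $G_X$, with $c=\frac1{q^h+1}=\frac{q^h-1}{q^{2h}-1}=c_i$, and sum over $X$, using (1):
$$\sum_{A\in\mathcal F}\Big(\binom ki_q-(1-c)|E(A)|\Big)\le c\binom ni_q\binom{n-i}{k-i}_q=c\binom nk_q\binom ki_q. \tag{4}$$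
Next we bound $|E(A)|$. If $X_j=A\cap C_j\in E(A)$ for $1\le j\le r-1$, then $\bigcap X_j=A\cap\bigcap C_j$ is an intersection of $r$ members, so it is nonzero. Thus $E(A)$ is an $(r-1)$-wise intersecting family of $i$-spaces in the $k$-space $A$. The condition $(r-2)k\ge(r-1)i=(r-1)(2k-n)$ is equivalent to $(r-1)n\ge rk$, so it holds. If $r=3$, it reads $k\ge2i$ and EKR applies in $A$. If $r\ge4$, the theorem for $r-1$ applies in $A$. In both cases $|E(A)|\le\binom{k-1}{i-1}_q=\sigma_i\binom ki_q$. By (3), each summand in (4) is at least $\binom ki_q(1-(1-c)\sigma_i)=\binom ki_q\frac c{c_0}$. So $|\mathcal F|\frac c{c_0}\le c\binom nk_q$, i.e. $|\mathcal F|\le c_0\binom nk_q=\binom{n-1}{k-1}_q$.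

**Step 3: what equality means for $n<2k$.** Let $|\mathcal F|=\binom{n-1}{k-1}_q$. Then every estimate in Step 2 is tight: $|E(A)|=\binom{k-1}{i-1}_q$ for all $A\in\mathcal F$, and Lemma 7 is tight for every $X$. Let $\mathcal W$ be the set of $i$-spaces all of whose $k$-dimensional overspaces are in $\mathcal F$. If $X\in E(A)$, then $G_X\ne G_X^*$, so $G_X=\left[{V/X\atop h}\right]$ by Lemma 7 and $X\in\mathcal W$. Conversely, if $X\in\mathcal W$ and $X\subset A\in\mathcal F$, then $A/X$ has a complement in $V/X$, which is $C/X$ with $C\in\mathcal F$, so $X\in E(A)$. Hence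
$$E(A)=\{X\in\mathcal W:X\subset A\}\ne\emptyset .$$

**Step 4: uniqueness for $r=3$, $n<2k$.** The plan is to show that $\mathcal W$ is a maximum intersecting family in $V$. Counting pairs $X\subset A$ with $X\in\mathcal W$ gives, by Step 3 and (1) for the dimensions $n-1,k-1,i-1$,
$$|\mathcal W|\binom{n-i}{k-i}_q=\binom{n-1}{k-1}_q\binom{k-1}{i-1}_q=\binom{n-1}{i-1}_q\binom{n-i}{k-i}_q,$$
so $|\mathcal W|=\binom{n-1}{i-1}_q$. Suppose $X,X'\in\mathcal W$ were disjoint. Since $n-i=2h$, there are $k$-spaces $A_1,A_2$ with $A_1\cap A_2=X$. Since $n\ge\frac32k$, we have $n-i=2n-2k\ge k$, so there is a $k$-space $A_3\supset X'$ inside a complement of $X$ containing $X'$. All three are in $\mathcal F$, and $A_1\cap A_2\cap A_3=X\cap A_3=0$, a contradiction. So $\mathcal W$ is intersecting. As $2i\le k<n$, the equality part of EKR shows that $\mathcal W$ consists of all $i$-spaces through a point $e$. Every $k$-space through $e$ contains such an $i$-space, so it is in $\mathcal F$. By size, $\mathcal F$ is the full star at $e$.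

**Step 5: $n=2k$, all $r\ge3$.** EKR gives the bound, but not uniqueness. The plan is to cut with a hyperplane and use Step 4. Let $|\mathcal F|=\binom{2k-1}{k-1}_q$. The family is $3$-wise intersecting. For $k=1$ it is a single point, so let $k\ge2$. Fix a hyperplane $H$ of $V$ containing some $C\in\mathcal F$. For $A,B\in\mathcal F$ we have $A\cap B\cap H\supseteq A\cap B\cap C\ne0$. So $\mathcal F_H=\{A\cap H:A\in\mathcal F,\ A\not\subset H\}$ is an intersecting family of $(k-1)$-spaces in the $(2k-1)$-space $H$, and $|\mathcal F_H|\le\binom{2k-2}{k-2}_q$ by EKR, with equality only for a full star. Each $(k-1)$-space of $H$ lies in $q^k$ $k$-spaces not inside $H$ (fact 4). The members inside $H$ form a $3$-wise intersecting family of $k$-spaces in dimension $2k-1$. Since $2(2k-1)\ge3k$ and $2k-1<2k$, Steps 2 and 4 apply: there are at most $\binom{2k-2}{k-1}_q$ of them, with equality only for a full star in $H$. Hence, by fact 4,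
$$|\mathcal F|\le\binom{2k-2}{k-1}_q+q^k\binom{2k-2}{k-2}_q=\binom{2k-1}{k-1}_q .$$
Equality holds throughout. So there are points $e,e'$ of $H$ such that the members outside $H$ are exactly the $k$-spaces $B\not\subset H$ through $e$, and the members inside $H$ are exactly the $k$-subspaces of $H$ through $e'$. If $e\ne e'$, take a $k$-space $A\subset H$ with $e'\subset A\not\supset e$, a complement $Y\supset e$ of $A$ in $H$ (of dimension $k-1\ge1$), and a $k$-space $B\not\subset H$ with $B\cap H=Y$. Then $A,B\in\mathcal F$ and $A\cap B=A\cap Y=0$, a contradiction. So $e=e'$ and $\mathcal F$ is the full star at $e$.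

**Step 6: uniqueness for $r\ge4$, $n<2k$.** By Step 1 we may assume $n\ge k+2$. Here $\mathcal W$ need not be shown to be intersecting directly. Instead induction determines each $E(A)$, and Lemma 6 glues. By the uniqueness part for $r-1$, applied in $A$, the family $E(A)$ is the set of all $i$-subspaces of $A$ through a point $e_A$. Since $h=n-k\ge2$, we have $i=k-h\le k-2$. The set $\mathcal W$ of Step 3 satisfies (a) and (b) of Lemma 6, so $\mathcal F$ contains a full star and, by size, equals it. $\square$

**Theorem 1 for $n\le2k$.** Let $\frac{dk}{d-1}\le n\le2k$ and let $\mathcal F$ be $d$-cluster-free. If $|\mathcal F|<d$, then $|\mathcal F|\le k-1<\langle k\rangle=\binom k{k-1}_q\le\binom{n-1}{k-1}_q$, because $n-1\ge k$. If $|\mathcal F|\ge d$, then $\mathcal F$ is $d$-wise intersecting. Indeed, if at most $d$ distinct members had intersection $0$, we could add further members to get exactly $d$ distinct ones with intersection $0$. Their sum has dimension at most $n\le2k$, so they would form a $d$-cluster. Theorem 8 with $r=d$ finishes the proof. $\square$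

## 6. For $n>2k$, too many subspaces can be exposed

For $n>2k$ we would like to repeat Step 2 above. First, which dimension should the exposed subspaces have? If $\dim(A\cap C)=d-2$, then $\dim(A+C)=2k-(d-2)$. This leaves room for $d-2$ further spaces adding one dimension each, and spaces meeting $A$ in a hyperplane do that. This is the broom. So put
$$t=d-2,$$
look at exposed $t$-subspaces, and hope for the local bound "at most $\binom{k-1}{t-1}_q$ of the $t$-subspaces of $A$ are exposed".

This bound is false. Take $d=k=3$, so $t=1$ and the hoped-for bound is $1$. Let $A$ be a $3$-space. For each of its $\langle3\rangle$ points $X$ choose a $2$-space $Y_X$ such that $A$ and all the $Y_X$ together form a direct sum (so $n$ is large), and put $C_X=X\oplus Y_X$. Let $\mathcal F$ consist of $A$ and all $C_X$. Any two members meet in dimension at most $1$, so no two meet in a $(k-1)$-space and there is no $3$-broom. There is not even a $3$-cluster: $A+C_X+C_{X'}$ has dimension $3+2+2=7>6$, and $C_X+C_{X'}+C_{X''}$ has dimension at least $2+6=8>6$. Yet every point of $A$ is exposed. The argument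 of Section 5 breaks exactly here: $A\cap C\cap C'=0$ is allowed when the span is large, so the exposed subspaces of $A$ need not intersect each other.

The example also suggests the remedy. In it, no hyperplane of $A$ lies in a second member of $\mathcal F$. A family in which many hyperplanes of members are covered only once is far from containing all $k$-spaces over a typical $X$, so an exposed pair $(X,A)$ with few doubly covered hyperplanes $T\supset X$ of $A$ need not be discounted as heavily as to the weight $c$. We therefore let the discount of an exposed pair depend on the proportion $\tau$ of doubly covered hyperplanes, by a factor $\psi(\tau)\in[0,1]$. Two things must then fit together: a weighted inequality in each quotient (Section 7) and a local bound on the discounts (Section 8).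

## 7. A weighted inequality that sees hyperplanes covered only once

Let $h\ge2$, $N\ge2h+2$, $\dim U=N$, and
$$D=\binom Nh_q,\qquad c=\frac{q^h-1}{q^N-1},\qquad S=\binom{N-1}{h-1}_q=cD .$$
For $G\subset\left[{U\atop h}\right]$ define $G^*$ as before. For $A\in G$ let $\tau(A)$ be the proportion of hyperplanes $T$ of $A$ that lie in at least two members of $G$.

*Example.* For $h=2$ and $G=\{\langle e_1,e_2\rangle,\langle e_2,e_3\rangle,\langle e_3,e_4\rangle\}$, hyperplanes of members are points. The middle member has two doubly covered points out of $q+1$, the others one. So $\tau=\frac2{q+1}$ for the middle member and $\frac1{q+1}$ for the others.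

Put
$$\theta=\frac{q^h-1}{q^h-q^{h-2}},\qquad\psi(\tau)=\max\{0,\,1-\theta(1-\tau)\}\in[0,1],$$
$$W(G)=|G^*|+\sum_{A\in G\setminus G^*}\bigl(1-(1-c)\psi(\tau(A))\bigr).$$
The function $\psi$ is nondecreasing with $\psi(1)=1$, and a member of $G\setminus G^*$ with $\tau=1$ has weight $c$ as before. The slope $\theta$ is chosen for Section 8: $\psi$ is to vanish at $\tau=\frac{q^{h-2}-1}{q^h-1}$. For $h=2$ we have $\theta=1$ and $\psi(\tau)=\tau$.

**Lemma 9.** $W(G)\le S$, with equality only if $G=\left[{U\atop h}\right]$ or $G$ is the set of all $h$-spaces through a point.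

*Proof.* **Step 1: singly covered hyperplanes keep $G$ small.** Each $(h-1)$-space lies in $\langle N-h+1\rangle=:1/\kappa$ $h$-spaces. Let $o=\langle h\rangle\sum_{A\in G}(1-\tau(A))$. This counts the pairs $(T,A)$, with $T$ a hyperplane of $A\in G$, such that $T$ lies in no other member, so it is the number of $(h-1)$-spaces lying in exactly one member of $G$. There are $\langle h\rangle|G|$ pairs $(T,A)$ in all. The remaining $\langle h\rangle|G|-o$ pairs involve only the other $\binom N{h-1}_q-o$ spaces $T$, each in at most $1/\kappa$ pairs. Thus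
$$\langle h\rangle|G|-o\le\frac1\kappa\Bigl(\binom N{h-1}_q-o\Bigr),\qquad\frac1\kappa\binom N{h-1}_q=\langle h\rangle D,$$
the second relation by double counting. Hence $o\left(\frac1\kappa-1\right)\le\langle h\rangle(D-|G|)$, that is
$$\sum_{A\in G}(1-\tau(A))\le\frac\kappa{1-\kappa}(D-|G|). \tag{5}$$

**Step 2: a first bound on $W(G)$.** We have $\frac\kappa{1-\kappa}=\frac1{\langle N-h+1\rangle-1}=\frac{q-1}{q(q^{N-h}-1)}$ and $\frac{1-c}c=\frac{q^h(q^{N-h}-1)}{q^h-1}$, so
$$(1-c)\,\theta\,\frac\kappa{1-\kappa}=c\cdot\frac{q^h(q-1)}{q\cdot q^{h-2}(q^2-1)}=\frac q{q+1}\,c. \tag{6}$$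
That this constant is below $c$ is what makes the chosen slope affordable. Since $\psi(\tau)\ge1-\theta(1-\tau)$, each term satisfies $1-(1-c)\psi\le c+(1-c)\theta(1-\tau)$. Writing $g^*=|G^*|$ and using (5), (6) and $cD=S$,
$$W(G)\le(1-c)g^*+c|G|+\frac q{q+1}c(D-|G|)=(1-c)g^*+\frac{c|G|}{q+1}+\frac q{q+1}S. \tag{7}$$
Also $W(G)\le|G|$, since every weight is at most $1$.

**Step 3: the two extremal situations.** If $G^*=\emptyset$, then (7) gives $W(G)\le\frac{c|G|+qS}{q+1}\le S$, with equality only if $|G|=D$. If all members of $G$ contain a common point, then $W(G)\le|G|\le S$, with equality only if $G$ consists of all $h$-spaces through that point.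

From now on $G^*\ne\emptyset$ and $G$ has no common point. By (7) it suffices to show the strict inequality
$$(q+1)g^*+c|G|<S. \tag{8}$$

**Step 4: a small parameter.** Let $\nu_j=\binom{N-j}{h-j}_q$ be the number of $h$-spaces through a given $j$-space, so $\nu_1=S$, and $\nu_j=0$ for $j>h$. Put $\varepsilon=\frac{q^{2h-N}}{q-1}$. For $0\le j\le h$ we have $\frac{q^{h-j}-1}{q^{N-j}-1}\le q^{h-N}$, and $\langle h\rangle<\frac{q^h}{q-1}$. So
$$\langle h\rangle\nu_{j+1}<\varepsilon\nu_j\quad(1\le j\le h),\qquad c\langle h\rangle<\varepsilon. \tag{9}$$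
Here $\varepsilon\le\frac1{q^2(q-1)}$, and $\varepsilon\le\frac18$ if $q=2$, $N\ge2h+3$.

**Step 5: (8) when $G^*$ has a common point $z$.** Some $K\in G$ does not contain $z$. Every $A\in G^*$ contains $z$ and a point of $K$, hence one of $\langle h\rangle$ given $2$-spaces. So $g^*\le\langle h\rangle\nu_2<\varepsilon S$. All members of $G$ meet a fixed member of $G^*$, so $|G|\le\langle h\rangle S$ and $c|G|<\varepsilon S$. Thus $(q+1)g^*+c|G|<(q+2)\varepsilon S\le\frac{q+2}{q^2(q-1)}S\le S$, where $q=2$ gives exactly $\frac44$ and larger $q$ give less.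

From now on $\mathcal A:=G^*$ has no common point.

**Step 6: bounds on $|G|$ and $|\mathcal A|$.** Fix $A_1\in\mathcal A$, and for each point $z\subset A_1$ some $A_z\in\mathcal A$ with $z\not\subset A_z$. Every $A\in G$ contains a point $z$ of $A_1$ and a point of $A_z$, which is different from $z$. Hence $A$ contains one of at most $\langle h\rangle^2$ given $2$-spaces. So $|G|\le\langle h\rangle^2\nu_2$, and by (9) $c|G|<\varepsilon^2S$.

The family $\mathcal A$ is intersecting. Let $\ell$ be the least dimension of a subspace $L$ meeting all members of $\mathcal A$ nontrivially. Any member of $\mathcal A$ can serve as $L$, and no point can, so $2\le\ell\le h$. Each $A\in\mathcal A$ contains one of the $\langle\ell\rangle$ points of $L$. Whenever $A$ contains a $j$-space $P$ with $j<\ell$, some member of $\mathcal A$, chosen depending on $P$ only, is disjoint from $P$. It meets $A$, so $A$ contains one of at most $\langle h\rangle$ specified $(j+1)$-spaces over $P$. Going from $j=1$ to $j=\ell$,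
$$|\mathcal A|\le\langle\ell\rangle\langle h\rangle^{\ell-1}\nu_\ell<\langle\ell\rangle\varepsilon^{\ell-1}S. \tag{10}$$
Since $\langle\ell+1\rangle=q\langle\ell\rangle+1\le(q+1)\langle\ell\rangle$, the right side is nonincreasing in $\ell$ whenever $(q+1)\varepsilon\le1$.

**Step 7: (8) for $q\ge3$.** Here $(q+1)\varepsilon\le\frac{q+1}{q^2(q-1)}<1$, so (10) is weakest at $\ell=2$, where it reads $g^*<(q+1)\varepsilon S$. As $\frac{(q+1)^2}{q^2(q-1)}$ decreases in $q$,
$$(q+1)g^*+c|G|<\bigl((q+1)^2\varepsilon+\varepsilon^2\bigr)S\le\Bigl(\frac{16}{18}+\frac1{324}\Bigr)S<S .$$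

**Step 8: (8) for $q=2$, $N\ge2h+3$.** Now $\varepsilon\le\frac18$ and $3\varepsilon<1$.

If $\ell\ge3$, then (10) gives $g^*<\langle3\rangle\varepsilon^2S\le\frac7{64}S$, and $3g^*+c|G|<\bigl(\frac{21}{64}+\frac1{64}\bigr)S<S$.

If $\ell=2$, we shall show $g^*\le\frac{17}{64}S$, since (10) alone would only give $3g^*<\frac98S$. Let $L$ be a $2$-space, with points $p_1,p_2,p_3$, that meets all members of $\mathcal A$. Let $\mathcal A_i=\{A\in\mathcal A:A\cap L=p_i\}$. The remaining members contain $L$, so there are at most $\nu_2$ of them.

*Claim: for $i\ne j$, $|\mathcal A_i|\le\frac5{64}S$ or $|\mathcal A_j|\le\langle h\rangle$.* Suppose first that there are $B,B'\in\mathcal A_j$ with $B+p_i\ne B'+p_i$. Since $p_i\not\subset B,B'$, their images $\bar B,\bar B'$ in $U/p_i$ are distinct $h$-spaces. For $A\in\mathcal A_i$, the space $A/p_i$ meets both, because $A\cap B\ne0$ does not contain $p_i$, and likewise for $B'$. So $A/p_i$ contains a point of $\bar B\cap\bar B'$, which has dimension at most $h-1$, or a $2$-space joining a point of $\bar B$ to a different point of $\bar B'$. Using $\langle h-1\rangle\le\frac12\langle h\rangle$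 (as $q=2$) and (9),
$$|\mathcal A_i|\le\langle h-1\rangle\nu_2+\langle h\rangle^2\nu_3\le\Bigl(\frac\varepsilon2+\varepsilon^2\Bigr)S\le\Bigl(\frac1{16}+\frac1{64}\Bigr)S=\frac5{64}S .$$
Otherwise all $B\in\mathcal A_j$ lie in one $(h+1)$-space and contain $p_j$, so $|\mathcal A_j|\le\binom h{h-1}_q=\langle h\rangle$. This proves the claim.

Let $\mathcal A_1$ be the largest of the three. Note $\nu_2\le2^{h-N}S\le2^{-h-3}S\le\frac S{32}$. If $|\mathcal A_1|\le\frac5{64}S$, then $|\mathcal A|\le\frac{15}{64}S+\frac2{64}S=\frac{17}{64}S$. Otherwise $|\mathcal A_2|,|\mathcal A_3|\le\langle h\rangle$ by the claim. Since $p_1$ is not a common point of $\mathcal A$, some member of $\mathcal A$ avoids $p_1$, and, as in Step 5, at most $\langle h\rangle\nu_2<\varepsilon S\le\frac S8$ members contain $p_1$. These include $\mathcal A_1$ and all members containing $L$. By fact 3, $S\ge\langle N-1\rangle\ge2^{2h+2}-1=(2^{h+1}-1)(2^{h+1}+1)$, so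
$$\frac{\langle h\rangle}S\le\frac{2^h-1}{(2^{h+1}-1)(2^{h+1}+1)}<\frac1{2(2^{h+1}+1)}\le\frac1{18}.$$
Hence $|\mathcal A|<\frac S8+\frac S9=\frac{17}{72}S<\frac{17}{64}S$. In both cases $3g^*+c|G|<\frac{51+1}{64}S<S$.

**Step 9: (8) for $q=2$, $N=2h+2$** (not needed for Theorem 1). Here $\varepsilon=\frac14$, so $c|G|<\frac S{16}$.

Let $h=2$. Pairwise intersecting $2$-spaces without a common point lie in a $3$-space. To see this, let $A,B$ be two of them with $A\cap B=p$, and let $C$ be one not through $p$. Any member avoiding $p$ (in particular $C$) meets $A$ and $B$ in different points, so it lies in $A+B$. Any member through $p$ also meets $C$, in a point other than $p$, so it lies in $A+B$ too. So $g^*\le7$, while $S=\binom51_2=31$, and $3g^*+c|G|<21+\frac{31}{16}<31$.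

Let $h\ge3$. By the Hilton–Milner theorem, $g^*\le S-2^{h(h-1)}\binom{N-h-1}{h-1}_2+2^h$. Fix a point $z$ and an $h$-space $K\not\supset z$. In the $(N-1)$-space $U/z$, the $(h-1)$-spaces disjoint from the image $\bar K$ of $K$ project injectively to $(h-1)$-spaces of the $(N-1-h)$-dimensional quotient by $\bar K$. Each such $(h-1)$-space has $2^{h(h-1)}$ lifts, one for each linear map from it to $\bar K$. So $2^{h(h-1)}\binom{N-h-1}{h-1}_2$ is the number of $h$-spaces through $z$ disjoint from $K$, and $S$ minus it is the number of $h$-spaces through $z$ meeting $K$, which is at most $\langle h\rangle\nu_2<\frac S4$. By fact 3, $S\ge2^{(h-1)(N-h)}=2^{(h-1)(h+2)}\ge2^{h+4}$, since $h^2\ge6$. So $2^h\le\frac S{16}$, and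
$$3g^*+c|G|<\frac34S+\frac3{16}S+\frac1{16}S=S .$$
This proves (8) in all cases. $\square$

## 8. The local bound: $d$-broom-free families expose little, after weighting

Let $k\ge d\ge3$, $n\ge2k-d+4$, and let $\mathcal F\subset\left[{V\atop k}\right]$ contain no $d$-broom. Put
$$t=d-2\ge1,\qquad h=k-t\ge2,\qquad N=n-t .$$
Then $N-2h=n-2k+d-2\ge2$, and $n\ge2k-d+4\ge k+4>k$. If $n>2k$ and $d\ge4$, then $N\ge2h+3$. Let $\theta$ and $\psi$ be as in Section 7, with this $h$. For $A\in\mathcal F$ define:

* $\mathcal E(A)$, the set of exposed $t$-subspaces of $A$;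
* $\mathcal H(A)$, the set of hyperplanes $T$ of $A$ contained in some $B\in\mathcal F$, $B\ne A$ (so that $A\cap B=T$);
* $M=M(A)=\bigcap_{T\in\mathcal H(A)}T$, with $M=A$ if $\mathcal H(A)=\emptyset$, and $m=\dim M$;
* for a $t$-space $X\subset A$, the proportion $\tau_X(A)$ of the $\langle h\rangle$ hyperplanes of $A$ containing $X$ that lie in $\mathcal H(A)$;
* $\displaystyle\eta(A)=\binom kt_q^{-1}\sum_{X\in\mathcal E(A)}\psi(\tau_X(A))$.

*Example.* In the family of Section 6 (with $d=k=3$, so $t=1$, $h=2$, $\psi(\tau)=\tau$) we have $\mathcal H(A)=\emptyset$ and $M=A$. All points of $A$ are exposed, but $\tau_X(A)=0$ for all of them, so $\eta(A)=0$. If instead $\mathcal F$ is the full star at $e$ (any admissible $d,k,n$), then $\mathcal H(A)$ consists of all hyperplanes of $A$ through $e$, and $M=e$.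

**Lemma 10.** If $X\in\mathcal E(A)$, then $X\cap M\ne0$.

*Proof.* If $X\cap M=0$, the functionals on $A$ defining the members of $\mathcal H(A)$ have trivial common kernel on $X$, so their restrictions span $X^*$. Choosing $t$ of them that restrict to a basis gives $T_1,\dots,T_t\in\mathcal H(A)$ with $X\cap T_1\cap\dots\cap T_t=0$. Take $B_l\in\mathcal F$ with $A\cap B_l=T_l$ and $C\in\mathcal F$ with $A\cap C=X$. Then $A,C,B_1,\dots,B_t$ is a $d$-broom, a contradiction. $\square$

**Lemma 11.** $\eta(A)\le\sigma_t=\frac{q^t-1}{q^k-1}$ for every $A\in\mathcal F$.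

*Proof.* **Step 1: $\tau_X(A)$ is small when $X$ misses much of $M$.** For a $t$-space $X\subset A$ let $g=m-\dim(X\cap M)$. Hyperplanes in $\mathcal H(A)$ containing $X$ contain $X+M$, which has dimension $t+g$. So
$$\tau_X(A)\le\tau^{(g)}:=\frac{q^{h-g}-1}{q^h-1}.$$
Now $1-\tau^{(2)}=\frac{q^h-q^{h-2}}{q^h-1}=\frac1\theta$, so $\psi(\tau^{(g)})=0$ for $g\ge2$, and
$$\psi(\tau^{(1)})=1-\frac{q^h-q^{h-1}}{q^h-q^{h-2}}=1-\frac q{q+1}=\frac1{q+1}.$$
As $\psi$ is nondecreasing, $\psi(\tau_X(A))$ is at most $1$, $\frac1{q+1}$, $0$ according as $g=0$, $g=1$, $g\ge2$.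

**Step 2: average over $X$.** Let $X$ be a uniformly random $t$-subspace of $A$.

If $m=0$, then $\mathcal E(A)=\emptyset$ by Lemma 10 and $\eta(A)=0$. If $m=1$, then every $X\in\mathcal E(A)$ contains $M$ by Lemma 10, so $\eta(A)\le P[X\supset M]=\sigma_t$.

Let $m\ge2$, and let $\mathcal N$ be the number of $(m-1)$-subspaces of $M$ contained in $X$. If $g=0$, then $\mathcal N=\langle m\rangle\ge q+1$. If $g=1$, then $\mathcal N=1$. By Step 1, $\psi(\tau_X(A))\le\frac{\mathcal N}{q+1}$ always, so $\eta(A)\le\frac{E[\mathcal N]}{q+1}$. By (2),
$$E[\mathcal N]=\langle m\rangle\prod_{l=0}^{m-2}\frac{q^{t-l}-1}{q^{k-l}-1}\quad\text{if }m-1\le t,\qquad E[\mathcal N]=0\quad\text{if }m-1>t .$$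
For $m=2$ this gives $\eta(A)\le\frac{\langle2\rangle\sigma_t}{q+1}=\sigma_t$. For $m\ge3$ the factor with $l=0$ is $\sigma_t$, and each of the $m-2$ factors with $l\ge1$ is at most $q^{t-k}\le q^{-2}$. So, using $\langle m\rangle<\frac{q^m}{q-1}$,
$$\eta(A)\le\sigma_t\cdot\frac{\langle m\rangle\,q^{-2(m-2)}}{q+1}\le\sigma_t\cdot\frac{q^{4-m}}{q^2-1}\le\sigma_t\cdot\frac q{q^2-1}<\sigma_t .\qquad\square$$

For $m=2$ the estimate has no slack: the value $\psi(\tau^{(1)})=\frac1{q+1}$ is the largest one for which it works. A linear $\psi$ with $\psi(1)=1$ that vanishes at $\tau^{(2)}$ takes exactly this value, and this is why $\theta$ was chosen as it was.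

## 9. Proof of Theorem 2: summing over all $(d-2)$-spaces

Keep the notation of Section 8, and write $c=c_t=\frac{q^h-1}{q^N-1}$ and $\sigma=\sigma_t$.

**Step 1: the bound.** For a $t$-space $X$ of $V$ let $G_X=\{A/X:X\subset A\in\mathcal F\}$, a family of $h$-spaces in the $N$-space $V/X$. As before, $A/X\in G_X^*$ iff $X\notin\mathcal E(A)$. The hyperplanes of $A/X$ are the $T/X$ with $T\supset X$ a hyperplane of $A$, and $T/X$ lies in at least two members of $G_X$ iff $T\in\mathcal H(A)$. So $\tau(A/X)$, computed in $G_X$, equals $\tau_X(A)$. Since $h\ge2$ and $N\ge2h+2$, Lemma 9 gives $W(G_X)\le c\binom Nh_q$. Sum over all $X$: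
$$\sum_{A\in\mathcal F}\ \sum_{X\subset A}\bigl(1-(1-c)\,[X\in\mathcal E(A)]\,\psi(\tau_X(A))\bigr)\le c\binom nt_q\binom{n-t}{k-t}_q=c\binom nk_q\binom kt_q ,$$
where $[\,\cdot\,]$ is $1$ if the statement is true and $0$ otherwise. Dividing by $\binom kt_q$,
$$\sum_{A\in\mathcal F}\bigl(1-(1-c)\eta(A)\bigr)\le c\binom nk_q. \tag{11}$$
By Lemma 11 and (3), each summand is at least $1-(1-c)\sigma=\frac c{c_0}$. So $|\mathcal F|\le c_0\binom nk_q=\binom{n-1}{k-1}_q$.

**Step 2: what equality means.** Let $|\mathcal F|=\binom{n-1}{k-1}_q$. Then $\eta(A)=\sigma$ for all $A\in\mathcal F$, and $W(G_X)=\binom{N-1}{h-1}_q$ for all $X$. By Lemma 9 each $G_X$ is a full star of $V/X$ or consists of all $h$-spaces of $V/X$. In the latter case call $X$ *full*, and let $\mathcal W$ be the set of full $t$-spaces. Let $X\subset A\in\mathcal F$.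

If $X$ is not full, the members of $G_X$ pairwise meet, so $X\notin\mathcal E(A)$.

If $X$ is full, then $X\in\mathcal E(A)$, because $N\ge2h$ and so some $h$-space of $V/X$ is disjoint from $A/X$. Every hyperplane $T\supset X$ of $A$ lies in $\langle n-k+1\rangle\ge2$ $k$-spaces, all of them in $\mathcal F$. So $\tau_X(A)=1$ and $\psi(\tau_X(A))=1$. Moreover $M(A)\subset X$, because $X$ is the intersection of the hyperplanes of $A$ containing it and all of these are in $\mathcal H(A)$.

**Step 3: the full spaces in $A$ are those through a point.** With $X$ a uniformly random $t$-subspace of $A$, Step 2 gives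
$$\sigma=\eta(A)=P[X\text{ full}]\le P[X\supset M(A)].$$
If $m=0$, then $\eta(A)=0<\sigma$ by Lemma 10, a contradiction. If $m\ge2$, then by (2) $P[X\supset M(A)]$ is $0$ or a product whose first factor is $\sigma$ and whose other factors are less than $1$. So it is less than $\sigma$, a contradiction. Hence $m=1$ and $P[X\supset M(A)]=\sigma$. The full $t$-subspaces of $A$ are thus exactly those through the point $e_A:=M(A)$.

**Step 4: assembling the star.** $\mathcal W$ is nonempty since $\sigma>0$. It satisfies (a) of Lemma 6 by the definition of full, and (b) by Step 3. Since $t=k-h\le k-2$, Lemma 6 applies with $i=t$. So $\mathcal F$ contains a full star and, by size, equals it. Conversely, a full star has $\binom{n-1}{k-1}_q$ members, and it contains no $d$-cluster, hence by Lemma 4 no $d$-broom. $\square$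

The only quoted theorem used here is Hilton–Milner, and only in Step 9 of Lemma 9, that is, for $q=2$ and $n=2k-d+4$.

## 10. Proof of Theorem 1 in the range $n>2k$

The range $\frac{dk}{d-1}\le n\le2k$ was settled at the end of Section 5. Let $n>2k$ and let $\mathcal F$ be $d$-cluster-free.

If $d=3$, the assertion is the quoted theorem of Currier and Shahriari, as $2\le k<n/2$ and every covering triple is a $3$-cluster. (Theorem 2 with $d=3$ also covers $n\ge2k+1$, at the price of the Hilton–Milner theorem when $q=2$ and $n=2k+1$.)

If $d\ge4$, then $\mathcal F$ contains no $d$-broom by Lemma 4, and $n\ge2k+1>2k-d+4$. So Theorem 2 applies and gives both the bound and the uniqueness. Here $N\ge2h+3$, so Step 9 of Lemma 9, and with it the Hilton–Milner theorem, is not used. This proves Theorem 1, and with it Proposition 3. $\blacksquare$
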